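\title{Quasi-strict $\infty$-groupoids can be strictified}

\begin{abstract}
A strict $\infty$-category is a strict $\infty$-groupoid if all its cells are strictly invertible, and a quasi-strict $\infty$-groupoid if they are invertible up to cells of the next dimension. We prove that the inclusion of strict into quasi-strict $\infty$-groupoids induces an equivalence of homotopy categories, which answers a question of Ara. Freely adjoining strict inverses does not give a quasi-inverse: it can kill $\pi_2$. It does preserve all homotopy groups of a quasi-strict $\infty$-groupoid that is freely generated. The proof passes to the universal cover and then to a model with one object and one $1$-cell, where the Eckmann--Hilton argument turns the problem into a localization of commutative monoids, computed by filtered colimits.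
\end{abstract}

\section{Introduction}\label{sec:intro}

In a higher category the word ``invertible'' has two meanings. A cell may have an inverse on the nose, or only up to cells of the next dimension. We show that for strict $\infty$-categories the two meanings lead to the same homotopy theory.

\subsection{The question}

A \emph{strict $\infty$-category} $C$ consists of sets $C_i$ of \emph{$i$-cells} ($i\ge0$; the $0$-cells are the objects), source and target maps $s,t:C_i\to C_{i-1}$ with $ss=st$ and $ts=tt$, an identity $(i+1)$-cell $1_u:u\to u$ for each $i$-cell $u$, and compositions $\ast_j$ of $i$-cells along $j$-cells for $0\le j<i$. Write $s_j,t_j$ for the $j$-dimensional source and target. The composite $u\ast_jv$ is defined when $s_ju=t_jv$ and means ``first $v$, then $u$''; it has $j$-source $s_jv$ and $j$-target $t_ju$, and for $j<i-1$ its source and target are $su\ast_jsv$ and $tu\ast_jtv$. Each $\ast_j$ is associative, with the iterated identities of $j$-cells as units; $1_{u\ast_jv}=1_u\ast_j1_v$; and for $k<j$ the interchange law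
\[
(u\ast_jv)\ast_k(u'\ast_jv')=(u\ast_ku')\ast_j(v\ast_kv')
\]
holds whenever the left side is defined. All $\infty$-categories and functors in this paper are strict, and $\infty\text{-}\mathrm{Cat}$ is the category they form. For an object $x$ put $1^0_x=x$, and let $1^k_x$ be the $k$-cell that is the iterated identity of $x$.

\begin{itemize}
\item A \emph{strict $\infty$-groupoid} is an $\infty$-category in which every $i$-cell ($i\ge1$) is invertible for $\ast_{i-1}$.
\item A \emph{quasi-strict $\infty$-groupoid} is an $\infty$-category in which every $i$-cell $u:x\to y$ ($i\ge1$) has a \emph{weak inverse}: an $i$-cell $v:y\to x$ for which there are $(i+1)$-cells $u\ast_{i-1}v\to1_y$ and $v\ast_{i-1}u\to1_x$, called \emph{witnesses}.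
\end{itemize}
These form full subcategories $\infty\text{-}\mathrm{Gpd}\subset\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ of $\infty\text{-}\mathrm{Cat}$. We say ``strict groupoid'' for ``strict $\infty$-groupoid'', and we call an $\infty$-category \emph{quasi-strict} if it is a quasi-strict $\infty$-groupoid.

Two $n$-cells are \emph{parallel} if $n=0$ or if they have the same source and the same target. For parallel $n$-cells write $a\sim b$ if there is an $(n+1)$-cell $a\to b$. In a quasi-strict $G$ this is an equivalence relation: identities make it reflexive, composition makes it transitive, and weak inverses make it symmetric. The set $\pi_0(G)$ is the set of objects modulo $\sim$, and for an object $x$ and $n\ge1$, $\pi_n(G,x)$ is the set of $n$-cells $1^{n-1}_x\to1^{n-1}_x$ modulo $\sim$. A functor $f:G\to H$ between quasi-strict $\infty$-groupoids is a \emph{weak equivalence} if it induces bijections $\pi_0(G)\to\pi_0(H)$ and $\pi_n(G,x)\to\pi_n(H,f(x))$ for all $n\ge1$ and all objects $x$. The \emph{homotopy categories} $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})$ and $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$ are the localizations at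 the weak equivalences. The following question was posed as open by Ara \cite{Ara}.

\begin{quote}
Is the functor $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})\to\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$ induced by the inclusion an equivalence of categories?
\end{quote}

Call a strict or quasi-strict $\infty$-groupoid an \emph{$n$-groupoid} if it has only identity cells above dimension $n$, and let $n\text{-}\mathrm{Gpd}\subset n\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ be the corresponding full subcategories. In a quasi-strict $n$-groupoid the witnesses for an $n$-cell are identities, so $n$-cells are strictly invertible, and for $n\le1$ the two notions coincide. They differ for $n=2$. Take any monoid $D$ and form the $2$-category with one object, with $D$ as its $1$-cells, and with exactly one $2$-cell between any two $1$-cells. It is quasi-strict, because the unit of $D$ is a weak inverse of every $1$-cell, and it is a strict groupoid only if $D$ is a group. Its homotopy groups vanish, so the functor to the point is a weak equivalence to a strict groupoid.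

The sets $\pi_n$ see cells only up to $\sim$, and up to $\sim$ a weak inverse is an inverse. So one expects the answer ``yes'', and one expects the reason to be that adjoining strict inverses to cells that are already weakly invertible changes nothing. The first expectation is right and the second is wrong.

\subsection{Results}

Let $U:\infty\text{-}\mathrm{Gpd}\to\infty\text{-}\mathrm{Cat}$ be the inclusion, $L$ its left adjoint, which adjoins strict inverses freely, and $\eta_C:C\to ULC$ the unit. A \emph{polygraph} is an $\infty$-category that is freely generated dimension by dimension, and every $C$ has a standard resolution $q_C:QC\to C$ by a polygraph, natural in $C$; both notions are recalled in Section~\ref{sec:prelim}.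

\begin{theorem}\label{thm:main}
The inclusion induces an equivalence of categories
\[
\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})\simeq\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}),
\]
with quasi-inverse induced by $C\mapsto LQC$.
\end{theorem}

The resolution cannot be left out.

\begin{proposition}\label{prop:counter}
There is a quasi-strict $2$-groupoid $C$ with $\pi_0$ and $\pi_1$ trivial and $\pi_2=\mathbb Z$ such that every functor from $C$ to a strict $\infty$-groupoid is zero on $\pi_2$.
\end{proposition}

For this $C$ neither $\eta_C$ nor any other functor to a strict groupoid is a weak equivalence. By Theorem~\ref{thm:main}, $C$ is nevertheless isomorphic in $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$ to the strict groupoid $LQC$, through the zigzag $C\leftarrow QC\to LQC$. The second arrow is a weak equivalence by the following theorem, which is the heart of the paper.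

\begin{theorem}\label{thm:free}
If a quasi-strict $\infty$-groupoid $C$ is a polygraph, then $\eta_C:C\to ULC$ is a weak equivalence.
\end{theorem}

Truncation gives the finite-dimensional analogue of Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:trunc}
For every $n\ge0$, the inclusion induces an equivalence of categories $\mathrm{Ho}(n\text{-}\mathrm{Gpd})\simeq\mathrm{Ho}(n\text{-}\mathrm{Gpd}_{\mathrm{qs}})$.
\end{theorem}

\subsection{Method}

The functor $L$ is defined by a universal property, and its cells are hard to describe. The proof of Theorem~\ref{thm:free} reduces to a case in which $L$ can be computed. The unit $\eta_C$ is always bijective on $\pi_0$ and $\pi_1$, so only $\pi_n$ with $n\ge2$ is at stake, and one may pass to the universal cover, which commutes with $L$ (Section~\ref{sec:cover}). A simply connected quasi-strict polygraph receives a weak equivalence from a polygraph with one object and one $1$-cell, and $L$ respects this map because it is a left Quillen functor for the model structures of \cite{LMW} and \cite{AM} (Section~\ref{sec:free}). With one object and one $1$-cell, the cells of dimension $\ge2$ form commutative monoids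 and $L$ makes them into groups (Section~\ref{sec:double}); inverting elements of a commutative monoid is a filtered colimit of translations, and translations preserve homotopy groups (Sections~\ref{sec:whisker} and~\ref{sec:monoid}). Section~\ref{sec:examples} shows this last idea, and its failure without commutativity, on a family of $2$-groupoids that contains the example of Proposition~\ref{prop:counter}.

\section{Preliminaries}\label{sec:prelim}

\subsection{Conventions}

In composites and sums, a cell of lower dimension stands for its iterated identity; composing with such a cell is called \emph{whiskering}. An ordinary category is regarded as an $\infty$-category with only identities above dimension $1$. Limits and filtered colimits in $\infty\text{-}\mathrm{Cat}$ are computed dimensionwise. Thus every cell of a filtered colimit comes from some stage, two cells of one stage with the same image become equal at a later stage, and filtered colimits commute with finite products.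

Let $X$ be quasi-strict. The relation $\sim$ is compatible with all compositions: if $r:a\to a'$ is an $(n+1)$-cell and $a\ast_jb$ is defined, then $r\ast_jb:a\ast_jb\to a'\ast_jb$, and the same holds on the other side. For parallel $n$-cells $u,v$ ($n\ge0$) put
\[
[u,v]=\{(n+1)\text{-cells }u\to v\}/\!\sim ,
\]
so that $\pi_n(X,x)=[1^{n-1}_x,1^{n-1}_x]$ for $n\ge1$. For objects $z,y$ let $\mathrm{Hom}_X(z,y)$ be the $\infty$-category whose $k$-cells are the $(k+1)$-cells of $X$ with $0$-source $z$ and $0$-target $y$, composed by the $\ast_{j+1}$; it is quasi-strict. Let $\tau X$ be the category with objects $X_0$ and arrows the $1$-cells modulo $\sim$. It is a groupoid with the same $\pi_0$ and $\pi_1$ as $X$. A functor from $X$ to a category sends $2$-cells to identities, so the projection $X\to\tau X$ is universal among functors from $X$ to categories.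

We use the \emph{Eckmann--Hilton argument}: if two binary operations $\cdot$ and $\circ$ on a set have the same unit $1$ and satisfy $(a\circ b)\cdot(c\circ d)=(a\cdot c)\circ(b\cdot d)$, then they coincide and are commutative, because $a\cdot b=(a\circ1)\cdot(1\circ b)=a\circ b$ and $a\cdot b=(1\circ a)\cdot(b\circ1)=b\circ a$.

\subsection{Strict inverses and the functor $L$}

\begin{lemma}\label{lem:inverses}
In a strict groupoid every $i$-cell is invertible for every $\ast_j$ with $j<i$.
\end{lemma}

\begin{proof}
We use induction on $i-j$; the case $i-j=1$ is the definition. Let $u:a\to b$ be an $i$-cell, $j<i-1$, let $u^{-1}:b\to a$ be its $\ast_{i-1}$-inverse, and let $a^*,b^*$ be $\ast_j$-inverses of the $(i-1)$-cells $a,b$. Put $v=a^*\ast_ju^{-1}\ast_jb^*:a^*\to b^*$. For $i$-cells $\alpha:p\to p'$ and $\beta:q\to q'$, interchange gives $\alpha\ast_j\beta=(\alpha\ast_jq')\ast_{i-1}(p\ast_j\beta)$. Apply this to $\alpha=u\ast_ja^*$, whose source $a\ast_ja^*$ is a unit for $\ast_j$, and $\beta=u^{-1}\ast_jb^*$, whose target is $a\ast_jb^*$: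
\[
u\ast_jv=(u\ast_jb^*)\ast_{i-1}(u^{-1}\ast_jb^*)=(u\ast_{i-1}u^{-1})\ast_jb^*=b\ast_jb^*.
\]
Apply it to $\alpha=a^*\ast_ju^{-1}$, with source $a^*\ast_jb$, and $\beta=b^*\ast_ju$, whose target $b^*\ast_jb$ is a unit for $\ast_j$:
\[
v\ast_ju=(a^*\ast_ju^{-1})\ast_{i-1}(a^*\ast_ju)=a^*\ast_j(u^{-1}\ast_{i-1}u)=a^*\ast_ja .
\]
Both results are iterated identities of $j$-cells.
\end{proof}

So our definition of strict groupoids agrees with the one that asks for inverses for all $\ast_j$. The $\infty$-categories are the models of an essentially algebraic theory, and strict groupoids are the models of its extension by the operations $u\mapsto u^{-1}$, which every functor preserves. Hence the forgetful functor $U$ has a left adjoint $L$: every functor from $C$ to a strict groupoid factors uniquely through $\eta_C$. We often write $LC$ for $ULC$.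

\begin{lemma}\label{lem:low}
For quasi-strict $C$, the unit $\eta_C$ is bijective on objects, on $\pi_0$ and on $\pi_1$.
\end{lemma}

\begin{proof}
For a set $S$ let $I(S)$ be the category with object set $S$ and one arrow between any two objects. It is a groupoid, and functors $X\to I(S)$ are the same as maps $X_0\to S$. So maps $(LC)_0\to S$, functors $LC\to I(S)$, functors $C\to I(S)$ and maps $C_0\to S$ correspond naturally, and $C_0\to(LC)_0$ is bijective by the Yoneda lemma. For an ordinary groupoid $\Gamma$, functors to $\Gamma$ from $\tau LC$, from $LC$, from $C$ and from $\tau C$ correspond naturally. As $\tau C$ and $\tau LC$ are groupoids, the Yoneda lemma shows that $\tau C\to\tau LC$ is an isomorphism.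
\end{proof}

\subsection{Polygraphs}

The \emph{$n$-globe} $D_n$ is the $\infty$-category freely generated by one $n$-cell: its non-identity cells are one $n$-cell and two $k$-cells for each $k<n$, and functors $D_n\to X$ are $n$-cells of $X$. Its boundary $\partial D_n$ omits the $n$-cell; $\partial D_0=\emptyset$, and for $n\ge1$ functors $\partial D_n\to X$ are pairs of parallel $(n-1)$-cells. A \emph{polygraph} is an $\infty$-category $C=\operatorname{colim}_nC^{(n)}$ with $C^{(-1)}=\emptyset$ and $C^{(n)}$ a pushout of $C^{(n-1)}$ along a coproduct of copies of $\partial D_n\to D_n$. The copies of $D_n$ give the \emph{generating $n$-cells}.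

Attaching $n$-cells does not change the cells of dimension $<n$. Indeed, the functor that forgets all cells of dimension $\ge n$ has a right adjoint, which adds to an $(n-1)$-category one $n$-cell for each parallel pair of $(n-1)$-cells and only identities above. So it preserves pushouts and coproducts, and it sends $\partial D_n\to D_n$ to an isomorphism. Consequently the cells of dimension $\le n$ of a polygraph $C$ are those of $C^{(n)}$.

\subsection{The folk model structure}

Call a set $R$ of cells of positive dimension in an $\infty$-category \emph{closed} if every $i$-cell $u:x\to y$ in $R$ admits an $i$-cell $v:y\to x$ and cells $u\ast_{i-1}v\to1_y$ and $v\ast_{i-1}u\to1_x$ that lie in $R$. A cell is \emph{reversible} if it belongs to a closed set, and parallel cells $a,b$ are \emph{$\omega$-equivalent} if there is a reversible cell $a\to b$. A functor $f:X\to Y$ is a \emph{folk equivalence} if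
\begin{itemize}
\item[(i)] every object of $Y$ is $\omega$-equivalent to some $f(x)$, and
\item[(ii)] for all parallel $n$-cells $u,v$ of $X$ ($n\ge0$) and every $w:f(u)\to f(v)$ there is $w':u\to v$ with $f(w')$ $\omega$-equivalent to $w$.
\end{itemize}

\begin{theorem}[\cite{LMW}]\label{thm:LMW}
The category $\infty\text{-}\mathrm{Cat}$ has a model structure whose weak equivalences are the folk equivalences and whose generating cofibrations are the maps $\partial D_n\to D_n$, $n\ge0$.
\end{theorem}

\begin{theorem}[\cite{AM}]\label{thm:AM}
The category $\infty\text{-}\mathrm{Gpd}$ has a model structure whose weak equivalences and fibrations are the maps $f$ such that $U(f)$ is a weak equivalence, respectively a fibration, in the model structure of Theorem~\ref{thm:LMW}.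
\end{theorem}

We need these theorems only through the following consequence.

\begin{corollary}\label{cor:brown}
If $j$ is a folk equivalence between polygraphs, then $UL(j)$ is a folk equivalence.
\end{corollary}

\begin{proof}
Cofibrations are closed under coproducts, pushouts and sequential composition, so polygraphs are cofibrant. By Theorem~\ref{thm:AM}, $U$ preserves fibrations and trivial fibrations, so by adjunction $L$ preserves cofibrations and trivial cofibrations. Ken Brown's lemma states that a functor between model categories that sends trivial cofibrations between cofibrant objects to weak equivalences sends all weak equivalences between cofibrant objects to weak equivalences. Apply it to $L$.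
\end{proof}

Between quasi-strict $\infty$-groupoids, folk equivalences have an elementary description.

\begin{lemma}\label{lem:folk}
For a functor $f:X\to Y$ with $X$ and $Y$ quasi-strict, the following are equivalent:
\begin{itemize}
\item[(a)] $f$ is a folk equivalence;
\item[(b)] $\pi_0(X)\to\pi_0(Y)$ and all maps $[u,v]\to[fu,fv]$, for parallel $n$-cells $u,v$ of $X$ and $n\ge0$, are surjective;
\item[(c)] all these maps are bijective.
\end{itemize}
Such an $f$ is a weak equivalence, and composites of such functors are again such.
\end{lemma}

\begin{proof}
In $Y$ the set of all cells of positive dimension is closed, so $\omega$-equivalence is $\sim$, and (a) and (b) say the same. Assume (b), and let $a,b$ be parallel cells of $X$ with $fa\sim fb$. Then $[fa,fb]$ is nonempty, hence so is $[a,b]$, and $a\sim b$. For objects $a,b$ this is injectivity on $\pi_0$, and for $a,b:u\to v$ it is injectivity on $[u,v]$. So (b) implies (c). The last sentence follows from (c), since $\pi_n(X,x)=[1^{n-1}_x,1^{n-1}_x]$.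
\end{proof}

\subsection{The standard resolution}\label{subsec:resolution}

A \emph{trivial fibration} is a functor $q:Y\to X$ with the right lifting property for all $\partial D_n\to D_n$: it is surjective on objects, and for parallel cells $a,b$ of $Y$ every cell $w:q(a)\to q(b)$ is the image of a cell $a\to b$.

\begin{lemma}\label{lem:trivfib}
If $q:Y\to X$ is a trivial fibration and $X$ is quasi-strict, then $Y$ is quasi-strict and $q$ is a folk equivalence.
\end{lemma}

\begin{proof}
Let $u:x\to y$ be an $i$-cell of $Y$. Lift a weak inverse of $q(u)$ to a cell $v:y\to x$. The witnesses are cells $q(u\ast_{i-1}v)\to q(1_y)$ and $q(v\ast_{i-1}u)\to q(1_x)$, and they lift to witnesses in $Y$. Condition (b) of Lemma~\ref{lem:folk} holds already at the level of cells.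
\end{proof}

For an $\infty$-category $C$ define a polygraph $QC$ and a functor $q_C:QC\to C$ stage by stage. Let $(QC)^{(0)}$ be the set $C_0$. For $n\ge1$, attach to $(QC)^{(n-1)}$ one generating $n$-cell $a\to b$ for each triple $(a,b,w)$ in which $a,b$ are parallel $(n-1)$-cells of $(QC)^{(n-1)}$ and $w:q(a)\to q(b)$ is an $n$-cell of $C$, and send it to $w$. For $h:C\to C'$ let $Qh$ be $h$ on objects and send the generator $(a,b,w)$ to the generator $(Qh(a),Qh(b),h(w))$. This makes $Q$ a functor and $q$ a natural transformation. The functor $q_C$ is a trivial fibration: it is bijective on objects, and since the $(n-1)$-cells of $QC$ are those of $(QC)^{(n-1)}$, a lifting problem in dimension $n\ge1$ is a triple $(a,b,w)$, solved by the corresponding generator. So for quasi-strict $C$ the polygraph $QC$ is quasi-strict and $q_C$ is a weak equivalence.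

\section{Monoids with a cocycle}\label{sec:examples}

The following family of $2$-groupoids shows both how strictification works and how it can fail. Let $D$ be a monoid with unit $1$ and let $c:D\times D\to\mathbb Z$ satisfy $c(1,x)=c(x,1)=0$ and the cocycle identity
\begin{equation}\label{eq:cocycle}
c(x,y)+c(xy,z)=c(y,z)+c(x,yz).
\end{equation}
Let $C(D,c)$ have one object, $1$-cells $D$ with $\ast_0$ the product, $2$-cells $(\alpha:d\to d')$ with $\alpha\in\mathbb Z$ and $d,d'\in D$ arbitrary, and only identities above. The composition $\ast_1$ adds the integers, the identity of $d$ is $(0:d\to d)$, and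
\[
(\alpha:d_1\to d_2)\ast_0(\beta:e_1\to e_2)=\bigl(\alpha+\beta+c(d_2,e_2)-c(d_1,e_1):d_1e_1\to d_2e_2\bigr).
\]
This is a $2$-category. The correction term vanishes for two identities, and also when one factor is $(0:1\to1)$, which gives the unit laws. For three $2$-cells with sources $x_1,y_1,z_1$ and targets $x_2,y_2,z_2$, the two bracketings of the $\ast_0$-composite have as correction terms the left, respectively the right, side of \eqref{eq:cocycle} at $(x_2,y_2,z_2)$ minus the same at $(x_1,y_1,z_1)$. For interchange, take $d_1\to d_2\to d_3$ and $e_1\to e_2\to e_3$: composing first along $1$-cells gives the correction $c(d_3,e_3)-c(d_1,e_1)$, and composing first along the object gives $\bigl(c(d_3,e_3)-c(d_2,e_2)\bigr)+\bigl(c(d_2,e_2)-c(d_1,e_1)\bigr)$.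

The $2$-cell $(\alpha:d\to d')$ has the inverse $(-\alpha:d'\to d)$, and $1$ is a weak inverse of every $1$-cell. So $C(D,c)$ is a quasi-strict $2$-groupoid with $\pi_0$ and $\pi_1$ trivial and $\pi_2=\mathbb Z$. For $D=\{1\}$ we get the strict $2$-groupoid $K$ with one object, one $1$-cell and $2$-cells $\mathbb Z$. The inclusion $K\to C(D,c)$ is a weak equivalence; the question is whether there is one in the direction from $C(D,c)$ to a strict groupoid.

\begin{example}[translating into an absorbing element]\label{ex:absorbing}
Suppose that $D$ has an element $e$ with $de=e$ for all $d$; the smallest case is $D=\{1,e\}$ with $e^2=e$ and, say, $c(e,e)=1$. Whiskering on the right with $e$ sends every $1$-cell to $e$ and sends $(\alpha:d\to d')$ to $(\alpha+c(d',e)-c(d,e):e\to e)$. On each set of $2$-cells $d\to d'$ this is a bijection onto $\mathbb Z$, so no $2$-cells are identified, while all $1$-cells are. Define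
\[
\varphi:C(D,c)\to K,\qquad(\alpha:d\to d')\mapsto\alpha+c(d',e)-c(d,e).
\]
It respects $\ast_1$ and identities. It respects $\ast_0$ because \eqref{eq:cocycle} with $z=e$ reads $c(x,y)+c(xy,e)=c(x,e)+c(y,e)$, so that the composite displayed above goes to
\[
\alpha+\beta+\bigl(c(d_2,e)+c(e_2,e)\bigr)-\bigl(c(d_1,e)+c(e_1,e)\bigr).
\]
On $\pi_2$ it is the identity of $\mathbb Z$, so $\varphi$ is a weak equivalence to a strict groupoid.
\end{example}

To make this fail we take a monoid of idempotents, so that a functor to a strict groupoid must kill all $1$-cells, in which no whiskering brings all $1$-cells together.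

\begin{proof}[Proof of Proposition~\ref{prop:counter}]
Let $D=\{1\}\cup\{a_{ij}:i,j\in\{0,1\}\}$ with unit $1$ and $a_{ij}a_{kl}=a_{il}$. Let $f(0,0)=1$ and $f(j,k)=0$ otherwise, and put $c(a_{ij},a_{kl})=f(j,k)$ and $c(1,x)=c(x,1)=0$. For $x=a_{ij}$, $y=a_{kl}$, $z=a_{mn}$ both sides of \eqref{eq:cocycle} equal $f(j,k)+f(l,m)$; if $x$, $y$ or $z$ is $1$, both sides equal $c(y,z)$, $c(x,z)$ or $c(x,y)$ respectively. Let $C=C(D,c)$.

Let $\varphi:C\to H$ be a functor to a strict groupoid, and let $y$ be the image of the object. Each $\varphi(a_{ij})$ is idempotent and invertible, hence equal to $1_y$. So $\varphi$ sends all $2$-cells into the set of $2$-cells $1_y\to1_y$. On this set $\ast_0$ and $\ast_1$ coincide and are commutative by the Eckmann--Hilton argument, and it is an abelian group, which we write additively. Let $\kappa=\varphi(1:1\to1)$, so that $\varphi(k:1\to1)=k\kappa$, and let $\psi_{ij}=\varphi(0:1\to a_{ij})$. For $a,a'\in D$,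
\[
(0:1\to a)\ast_0(0:1\to a')=(c(a,a'):1\to aa')=(0:1\to aa')\ast_1(c(a,a'):1\to1),
\]
and therefore $\psi_{ij}+\psi_{kl}=\psi_{il}+f(j,k)\kappa$. Taking $(k,l)=(i,j)$ gives $\psi_{ij}=f(j,i)\kappa$, that is, $\psi_{00}=\kappa$ and $\psi_{01}=\psi_{10}=\psi_{11}=0$. The relation $\psi_{00}+\psi_{11}=\psi_{01}+f(0,1)\kappa$ now reads $\kappa=0$. Hence $\varphi$ is zero on $\pi_2(C)$.
\end{proof}

The submonoid $\{1,a_{00}\}$ of $D$, with the restricted cocycle, is the harmless case of Example~\ref{ex:absorbing}. The trouble comes from elements without common multiples: $a_{00}D=\{a_{00},a_{01}\}$ is disjoint from $a_{10}D$, and $Da_{00}=\{a_{00},a_{10}\}$ is disjoint from $Da_{01}$. In a commutative monoid any two elements have a common multiple. An absorbing element need not exist, but the system of all translations is filtered, and its colimit takes over the role of ``translating by $e$''. This is the construction of Section~\ref{sec:monoid}. It needs the fact, visible in the example, that translation is bijective on homotopy classes of cells, and we prove the underlying statement first.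

\section{Whiskering}\label{sec:whisker}

\begin{lemma}\label{lem:whisker}
Let $X$ be quasi-strict, $f:y\to y'$ a $1$-cell and $z$ an object. Then $w\mapsto f\ast_0w$ induces bijections
\begin{itemize}
\item[$(\mathrm W_0)$] $[z,y]\to[z,y']$, and
\item[$(\mathrm W_n)$] $[u,v]\to[f\ast_0u,f\ast_0v]$ for all parallel $n$-cells $u,v$ with $0$-source $z$ and $0$-target $y$, for each $n\ge1$.
\end{itemize}
The same holds for whiskering on the right.
\end{lemma}

If $f$ had a strict inverse $g$, whiskering with $g$ would be an inverse map. With a weak inverse, $g\ast_0f$ is only connected to an identity by a $2$-cell $\alpha$. Interchange trades whiskering with $g\ast_0f$ for whiskering with $\alpha$ along $1$-cells, and this is whiskering with a $1$-cell in $\mathrm{Hom}_X(z,y)$, where $u$ and $v$ have lower dimension.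

\begin{proof}
We prove $(\mathrm W_n)$ by induction on $n$, for all $X$ and both sides at once. The right-hand version is the left-hand version for the quasi-strict $\infty$-groupoid obtained from $X$ by reversing the $1$-cells. Statement $(\mathrm W_0)$ holds because $\tau X$ is a groupoid. Let $n\ge1$. We write $fu$ for $f\ast_0u$ and $f_*$ for the map induced by $f$.

\emph{First case: $f=p:y\to y$ and there is a $2$-cell $\alpha:p\to1_y$.} Let $w$ be a cell of dimension $\ge2$ with $1$-source $a$ and $1$-target $b$, where $a,b:z\to y$. Writing $\alpha=\alpha\ast_1p$, $w=b\ast_1w$, and then $\alpha=1_y\ast_1\alpha$, $w=w\ast_1a$, interchange gives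
\begin{equation}\label{eq:whisker}
(\alpha b)\ast_1(pw)=\alpha\ast_0w=w\ast_1(\alpha a).
\end{equation}
In $Y=\mathrm{Hom}_X(z,y)$ the cells $\alpha a:pa\to a$ and $\alpha b:pb\to b$ are $1$-cells, $\ast_1$ is composition along objects, and $u,v$ are $(n-1)$-cells. Let $a,b$ be the $1$-source and $1$-target of the cells $w:u\to v$. If $n=1$, then $u=a$, $v=b$, and we have maps
\[
A:[a,b]\to[pa,b],\ w\mapsto w\ast_1(\alpha a),\qquad B:[pa,pb]\to[pa,b],\ w'\mapsto(\alpha b)\ast_1w'.
\]
If $n\ge2$, the same formulas define $A$ on $[u,v]$ and $B$ on $[pu,pv]$, and both take values in $[\alpha\ast_0u,\alpha\ast_0v]$ by \eqref{eq:whisker} applied to $u$ and $v$. In both cases $A$ and $B$ are bijective by $(\mathrm W_{n-1})$ for $Y$, and $B\circ p_*=A$ by \eqref{eq:whisker}. So $p_*$ is bijective.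

\emph{General case.} Let $g$ be a weak inverse of $f$. By the first case $g_*f_*=(gf)_*$ is bijective on $[u,v]$, so $g_*:[fu,fv]\to[gfu,gfv]$ is surjective; and $f_*g_*=(fg)_*$ is bijective on $[fu,fv]$, so this $g_*$ is injective. Since $g_*$ and $g_*f_*$ are bijective, so is $f_*$.
\end{proof}

\section{Strictifying commutative monoids}\label{sec:monoid}

\subsection{$\omega$-monoids and $\omega$-groups}

An \emph{$\omega$-monoid} is a commutative monoid object $(M,+,0)$ in $(\infty\text{-}\mathrm{Cat},\times)$. Thus each $M_n$ is a commutative monoid with zero $1^n_0$, sources, targets and identities are homomorphisms, and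
\begin{equation}\label{eq:add}
(u\ast_jv)+(u'\ast_jv')=(u+u')\ast_j(v+v')
\end{equation}
whenever the left side is defined. A \emph{homomorphism} is a functor that preserves $+$ and $0$. An \emph{$\omega$-group} is an $\omega$-monoid in which every $M_n$ is a group; an abelian group $A$ is regarded as the \emph{discrete} $\omega$-group with objects $A$ and only identity cells. If $M$ is quasi-strict, $\pi_0(M)$ is a commutative monoid. We call $M$ \emph{grouplike} if it is quasi-strict and $\pi_0(M)$ is a group, that is, every object $a$ admits an object $b$ and a $1$-cell $a+b\to0$.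

Where subtraction is available, composition is determined by addition.

\begin{lemma}\label{lem:formula}
Let $M$ be an $\omega$-monoid, and let $u,v$ be $k$-cells with $s_ju=y=t_jv$, where $j<k$ and $y$ is invertible in the monoid $M_j$. Then $u\ast_jv=u-y+v$. Every $\omega$-group is a strict groupoid.
\end{lemma}

\begin{proof}
The cell $u-y$ has $j$-source $0$, so by \eqref{eq:add}
\[
u\ast_jv=\bigl((u-y)+y\bigr)\ast_j(0+v)=\bigl((u-y)\ast_j0\bigr)+(y\ast_jv)=u-y+v.
\]
In an $\omega$-group, let $u:x\to y$ be a $k$-cell and put $u'=x-u+y$, which has source $y$ and target $x$. Then $u'\ast_{k-1}u=u'-y+u=1_x$ and $u\ast_{k-1}u'=u-x+u'=1_y$.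
\end{proof}

The goal of this section is the following statement.

\begin{proposition}\label{prop:completion}
For every grouplike $\omega$-monoid $M$ there is a homomorphism $M\to M^\infty$ to an $\omega$-group that is a folk equivalence and through which every homomorphism from $M$ to an $\omega$-group factors uniquely.
\end{proposition}

We make the monoids $M_0,M_1,M_2,\dots$ into groups one after the other.

\subsection{Inverting objects}

For an object $c$ of an $\omega$-monoid $M$, the \emph{translation} $\tau_c(u)=u+c$ is a functor $M\to M$, being the restriction of $+$ to $M\times\{c\}$, and $\tau_c\tau_d=\tau_{c+d}$.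

\begin{lemma}\label{lem:translate}
If $M$ is grouplike, every translation $\tau_c$ is a folk equivalence.
\end{lemma}

\begin{proof}
It is bijective on $\pi_0(M)$, which is a group. Let $u,v$ be parallel $n$-cells, $n\ge0$.

Suppose first that there is a $1$-cell $e:c\to0$. Let $w$ be a cell of positive dimension with $0$-source $a$ and $0$-target $b$. By \eqref{eq:add}, $(b+e)\ast_0(w+c)=(b\ast_0w)+(e\ast_0c)$ and $(w+0)\ast_0(a+e)=(w\ast_0a)+(0\ast_0e)$, so
\begin{equation}\label{eq:translate}
(b+e)\ast_0(w+c)=w+e=w\ast_0(a+e).
\end{equation}
For $w:u\to v$ this says that $\tau_c$ on $[u,v]$, followed by left whiskering with $b+e$, equals right whiskering with $a+e$. The common target is $[a+c,b]$ if $n=0$, and it is $[u+e,v+e]$ if $n\ge1$, by \eqref{eq:translate} applied to $u$ and $v$. Both whiskerings are bijective by Lemma~\ref{lem:whisker}, so $\tau_c:[u,v]\to[u+c,v+c]$ is bijective.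

For general $c$ choose $d$ with a $1$-cell $c+d\to0$. Then $\tau_{c+d}$ is bijective on all sets of classes. The map $\tau_d:[u+c,v+c]\to[u+c+d,v+c+d]$ is injective because $\tau_c\tau_d$ is injective on $[u+c,v+c]$, and surjective because $\tau_d\tau_c$ is surjective on $[u,v]$. Since $\tau_d$ and $\tau_d\tau_c$ are bijective, so is $\tau_c$ on $[u,v]$.
\end{proof}

\begin{lemma}\label{lem:S0}
Let $M$ be grouplike. There is a homomorphism $M\to S_0M$ that is a folk equivalence, with $S_0M$ grouplike and $(S_0M)_0$ a group, such that every homomorphism $M\to N$ with $N_0$ a group factors uniquely through $S_0M$.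
\end{lemma}

\begin{proof}
The cells of $S_0M$ should be formal differences $w-a$ of a cell and an object. To obtain the $\infty$-category structure for free, we define $S_0M$ as a colimit. Let $T$ be the category whose objects are the $a\in M_0$ and whose arrows $a\to b$ are the $c\in M_0$ with $a+c=b$, composed by addition. It is filtered, and this is where commutativity is used: it is nonempty; $a$ and $b$ both map to $a+b$; and two arrows $c,d:a\to b$ satisfy $c+a=d+a$, so they are equalized by the arrow $a:b\to b+a$. Let $S_0M$ be the colimit of the diagram on $T$ that sends each object to $M$ and the arrow $c$ to $\tau_c$. Write $(w,a)$ for the image of the cell $w$ at stage $a$. The identifications are generated by $(w+c,a+c)=(w,a)$, and $M\to S_0M$ is $w\mapsto(w,0)$.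

\emph{Addition.} The functors $M\times M\to S_0M$, $(w,z)\mapsto(w+z,a+b)$, for $(a,b)\in T\times T$, are compatible with translations. Since filtered colimits commute with products, they define a functor $+$ on $S_0M$ with $(w,a)+(z,b)=(w+z,a+b)$. It is associative and commutative with zero $(0,0)$, and an object $(m,a)$ has the inverse $(a,m)$. A weak inverse of $w$ in $M$, with its witnesses, gives one for $(w,a)$. So $S_0M$ is grouplike.

\emph{Universal property.} Let $\varphi:M\to N$ with $N_0$ a group. The functors $w\mapsto\varphi(w)-\varphi(a)$ are compatible with translations and define a homomorphism $(w,a)\mapsto\varphi(w)-\varphi(a)$ extending $\varphi$. It is the only one, because $(w,a)+(a,0)=(w,0)$.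

\emph{Folk equivalence.} We check condition (b) of Lemma~\ref{lem:folk}. Given an object $(m,a)$, choose $m'$ with $m'+a\sim m$; then $(m',0)=(m'+a,a)\sim(m,a)$. Let $u,v$ be parallel cells of $M$ and $(w,a):(u,0)\to(v,0)$ a cell of $S_0M$. Then $(sw,a)=(u+a,a)$ and $(tw,a)=(v+a,a)$, so after moving to a later stage we may assume that $w:u+a\to v+a$ in $M$. By Lemma~\ref{lem:translate} there is $w_0:u\to v$ with $w\sim w_0+a$, and then $(w,a)\sim(w_0+a,a)=(w_0,0)$.
\end{proof}

The hypothesis on $\pi_0$ is needed: for the discrete $\omega$-monoid $\mathbb N$ the construction gives $\mathbb N\to\mathbb Z$, which is not surjective on $\pi_0$.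

\subsection{Shifting dimensions}

After Lemma~\ref{lem:S0} the objects form a group, but the higher cells need not. Take one object, $1$-cells $\mathbb N$ with $\ast_0=+$, and one $2$-cell between any two $1$-cells: this $M$ is grouplike, and $S_0M=M$. Nor can we translate by a $1$-cell $e$, since $u\mapsto u+e$ does not preserve identities. But once the objects form a group, every cell is a translate of a cell starting at $0$, and the cells starting at $0$ form an $\omega$-monoid in which the $1$-cells of $M$ have become objects.

Consider triples $(A,P,\partial)$ of an abelian group $A$, an $\omega$-monoid $P$ and a homomorphism $\partial:P\to A$ to the discrete $\omega$-group $A$. Thus $\partial$ is additive on each $P_n$, and $\partial p$ is unchanged when $p$ is replaced by its source, target, identity or a composite of which it is a factor. A morphism $(A,P,\partial)\to(B,R,\partial_R)$ is a pair of homomorphisms $\varphi_0:A\to B$, $\psi:P\to R$ with $\partial_R\psi=\varphi_0\partial$. For a triple, let $A\ltimes P$ have objects $A$ and $(n+1)$-cells $A\times P_n$, with componentwise addition. The cell $(a,p)$ has $0$-source $a$ and $0$-target $a+\partial p$;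 in dimension $\ge2$, $s(a,p)=(a,sp)$ and $t(a,p)=(a,tp)$; identities are $1_a=(a,0)$ and $1_{(a,p)}=(a,1_p)$; and
\[
(a+\partial p,p')\ast_0(a,p)=(a,p+p'),\qquad(a,p)\ast_{j+1}(a,p')=(a,p\ast_jp').
\]

\begin{lemma}\label{lem:shift}
The assignment $(A,P,\partial)\mapsto A\ltimes P$ is an equivalence from the category of triples to the category of $\omega$-monoids whose objects form a group. Moreover:
\begin{itemize}
\item[(a)] $A\ltimes P$ is grouplike if and only if $P$ is grouplike;
\item[(b)] $(A\ltimes P)_{n+1}$ is a group if and only if $P_n$ is;
\item[(c)] if $(\mathrm{id}_A,\psi):(A,P,\partial)\to(A,P',\partial')$ is a morphism with $P,P'$ grouplike and $\psi$ a folk equivalence, then $A\ltimes P\to A\ltimes P'$ is a folk equivalence.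
\end{itemize}
\end{lemma}

\begin{proof}
\emph{$A\ltimes P$ is an $\omega$-monoid.} The globular identities hold because $\partial sp=\partial tp=\partial p$. The axioms that involve only the $\ast_{j+1}$ are those of $P$. Associativity and units for $\ast_0$ are those of $+$ in $P$, and $\ast_0$ is compatible with sources, targets and identities because these are additive in $P$. Interchange of $\ast_0$ with $\ast_{j+1}$ reads $(p\ast_jq)+(p'\ast_jq')=(p+p')\ast_j(q+q')$, which is \eqref{eq:add} for $P$, and so is \eqref{eq:add} for $\ast_{j+1}$ in $A\ltimes P$. For $\ast_0$, applied to the composites of $(a,p),(a+\partial p,p')$ and of $(b,q),(b+\partial q,q')$, both sides of \eqref{eq:add} are $(a+b,p+p'+q+q')$. A morphism $(\varphi_0,\psi)$ induces the homomorphism $(a,p)\mapsto(\varphi_0a,\psi p)$.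

\emph{The inverse construction.} Let $M_0$ be a group. Put $A=M_0$, $P_n=\{u\in M_{n+1}:s_0u=0\}$ with the compositions $\ast_{j+1}$ and the addition of $M$, and $\partial=t_0$. This is a triple, because $s_0$ and $t_0$ are additive and are unchanged under sources, targets and identities in dimensions $\ge1$ and under the $\ast_{j+1}$. A homomorphism $M\to M'$ restricts to a morphism of triples. The triple of $A\ltimes P$ is $(A,P,\partial)$ via $p\leftrightarrow(0,p)$. Conversely, for $M$ let $\theta(u)=(a,u-a)$ with $a=s_0u$. This is a bijection $M_{n+1}\to A\times P_n$ with inverse $(a,p)\mapsto p+a$, natural in $M$ and compatible with addition, sources, targets and identities. It respects $\ast_{j+1}$ because $\tau_{-a}$ is a functor. It respects $\ast_0$: if $v$ goes from $a$ to $b$ and $u$ starts at $b$, then $b=a+\partial(v-a)$, and Lemma~\ref{lem:formula} gives $u\ast_0v-a=(u-b)+(v-a)$.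

(a) Cells of dimension $\ge2$ of $A\ltimes P$, their weak inverses and witnesses all have the form $(a,\cdot)$ for one $a$, so all such cells have weak inverses if and only if $P$ is quasi-strict. It remains to consider $1$-cells. If $(0,p)$ has a weak inverse $(\partial p,p')$, a witness $(0,p+p')\to(0,0)$ is a $1$-cell $p+p'\to0$ of $P$; so $\pi_0(P)$ is a group. Conversely, given $(a,p)$ and a $1$-cell $r:p+p'\to0$ of $P$, we have $\partial p'=-\partial p$, and $(a+\partial p,p')$ is a weak inverse of $(a,p)$ with witnesses $(a,r)$ and $(a+\partial p,r)$. Finally $\pi_0(A\ltimes P)$ is a quotient of the group $A$.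

(b) The monoid $A\times P_n$ is a group if and only if $P_n$ is.

(c) We check condition (b) of Lemma~\ref{lem:folk}. The functor is the identity on objects. For a $1$-cell $(a,p'):a\to b$ of $A\ltimes P'$ choose $p\in P_0$ with $\psi p\sim p'$. Then $\partial p=\partial'\psi p=\partial'p'$, so $(a,p):a\to b$, and $(a,\psi p)\sim(a,p')$. In higher dimensions $[(a,p),(a,q)]=[p,q]$ on both sides.
\end{proof}

\subsection{Inverting all cells}

\begin{proof}[Proof of Proposition~\ref{prop:completion}]
By induction on $k\ge0$ we construct, for every grouplike $M$ with $M_i$ a group for all $i<k$, a homomorphism $M\to S_kM$ such that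
\begin{itemize}
\item it is a folk equivalence, and bijective on cells of dimension $<k$;
\item $S_kM$ is grouplike, and $(S_kM)_i$ is a group for $i\le k$;
\item every homomorphism from $M$ to an $\omega$-group factors uniquely through it.
\end{itemize}
The case $k=0$ is Lemma~\ref{lem:S0}. Let $k\ge1$ and write $M=A\ltimes P$. By Lemma~\ref{lem:shift}(a),(b), $P$ is grouplike and $P_i$ is a group for $i<k-1$, so $S_{k-1}P$ is defined. Since $A$ is an $\omega$-group, $\partial$ extends uniquely to $\partial':S_{k-1}P\to A$. Put $S_kM=A\ltimes S_{k-1}P$. The first two properties follow from Lemma~\ref{lem:shift}(a)--(c) and the inductive hypothesis, with dimensions shifted by one. For the third, let $\varphi:M\to N$ with $N$ an $\omega$-group, and write $N=B\ltimes R$. Then $R$ is an $\omega$-group, and $\varphi$ is given by a pair $(\varphi_0,\psi)$. An extension of $\varphi$ to $S_kM$ is a pair $(\varphi_0,\psi')$ in which $\psi':S_{k-1}P\to R$ extends $\psi$ and $\partial_R\psi'=\varphi_0\partial'$. There is exactly one $\psi'$ extending $\psi$, and the two homomorphisms $\partial_R\psi'$ and $\varphi_0\partial'$ to the $\omega$-group $B$ are equal because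 they agree on $P$.

Now let $M^{(0)}=S_0M$, $M^{(k+1)}=S_{k+1}M^{(k)}$, and let $M^\infty$ be the colimit of this sequence, an $\omega$-monoid. In dimension $i$ the sequence is constant from $k=i$ on, so $M^\infty_i=M^{(i)}_i$ is a group. Thus $M^\infty$ is an $\omega$-group, and it is quasi-strict by Lemma~\ref{lem:formula}. The sets $\pi_0$ and $[u,v]$ for $n$-cells $u,v$ depend only on cells of dimension $\le n+2$, so they are the same for $M^\infty$ and for $M^{(n+2)}$. As $M\to M^{(n+2)}$ is a composite of folk equivalences, $M\to M^\infty$ satisfies Lemma~\ref{lem:folk}(c). A homomorphism from $M$ to an $\omega$-group extends uniquely to each $M^{(k)}$ in turn, hence uniquely to the colimit.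
\end{proof}

\section{One object and one $1$-cell}\label{sec:double}

Let $C$ be an $\infty$-category with $C_0=\{x\}$ and $C_1=\{1_x\}$. Let $M$ be the $\infty$-category with $M_n=C_{n+2}$ and compositions the $\ast_{j+2}$ of $C$. On $C_{n+2}$ the operations $\ast_0$ and $\ast_1$ are everywhere defined, have the common unit $1^{n+2}_x$ and satisfy interchange. By the Eckmann--Hilton argument they coincide and are commutative; call this operation $+$. Interchange of $\ast_0$ with $\ast_{j+2}$ is \eqref{eq:add}, so $M$ is an $\omega$-monoid. Conversely, an $\omega$-monoid $M$ defines such a $C$ with $\ast_0=\ast_1=+$: interchange of $\ast_0$ with $\ast_1$ is the identity $(a+b)+(c+d)=(a+c)+(b+d)$, and the other axioms are those of $M$. We write $C=B^2M$. Functors $B^2M\to B^2N$ are the same as homomorphisms $M\to N$.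

A $2$-cell $a\in M_0$ has a weak inverse in $B^2M$ exactly when there are $b\in M_0$ and a $1$-cell $a+b\to0$ of $M$. So $B^2M$ is quasi-strict if and only if $M$ is grouplike. Likewise, $B^2N$ is a strict groupoid if and only if $N$ is an $\omega$-group: in a strict groupoid all cells of dimension $\ge2$ are invertible for $\ast_1=+$ by Lemma~\ref{lem:inverses}, and conversely, if $N$ is an $\omega$-group, $2$-cells are invertible because $N_0$ is a group and higher cells by Lemma~\ref{lem:formula}.

\begin{proposition}\label{prop:double}
If $C=B^2M$ is quasi-strict, then $LC=B^2(M^\infty)$, and $\eta_C$ is a weak equivalence.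
\end{proposition}

\begin{proof}
Let $\varphi:C\to H$ be a functor to a strict groupoid, and $y=\varphi(x)$. Let $H'\subset H$ consist of $y$, $1_y$ and all cells of dimension $\ge2$ whose $1$-source and $1$-target are $1_y$. It is closed under sources, targets, identities, compositions and inverses, so it is a strict groupoid $B^2N$ with $N$ an $\omega$-group. Every functor $B^2M\to H$ or $B^2M^\infty\to H$ that sends $x$ to $y$ lands in $H'$. By Proposition~\ref{prop:completion}, $\varphi$ therefore extends uniquely to the strict groupoid $B^2M^\infty$, which identifies $C\to B^2M^\infty$ with $\eta_C$. On both sides $\pi_0$ and $\pi_1$ are trivial. Moreover $\pi_2(C,x)=\pi_0(M)$ and $\pi_n(C,x)=\pi_{n-2}(M,0)$ for $n\ge3$, the same holds for $M^\infty$, and $M\to M^\infty$ is a weak equivalence by Lemma~\ref{lem:folk}.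
\end{proof}

\section{The universal cover}\label{sec:cover}

A quasi-strict $\infty$-groupoid can be modeled by one with a single object and a single $1$-cell only if it is connected with trivial $\pi_1$. As in topology, we arrange this by passing to a covering, which leaves $\pi_n$ unchanged for $n\ge2$. Two things must be shown: the cover of a polygraph is a polygraph, and $L$ commutes with taking the cover. Both follow from one fact, that pulling back along the covering has a right adjoint which preserves strict groupoids.

Let $C$ be quasi-strict, $G=\tau C$, and $x\in C_0$. Let $\tilde G$ be the groupoid whose objects are the arrows $g:x\to c$ of $G$ and whose arrows are the pairs $(\gamma,g):g\to\gamma g$, for $g:x\to c$ and $\gamma:c\to c'$. It has exactly one arrow between any two objects. Let $p:\tilde G\to G$ send $g$ to its target and $(\gamma,g)$ to $\gamma$.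

Let $X$ be an $\infty$-category over $G$. An object $c$ of $X$ has an image $|c|$ in $G$, and a cell $u$ of positive dimension is sent to an arrow $|u|$ of $G$ or to an iterated identity of such an arrow; we say that $u$ \emph{lies over} $|u|$, and use the same words over $\tilde G$. Put $p^*X=X\times_G\tilde G$. Its objects are the pairs $(c,g)$ with $g:x\to|c|$, and its $n$-cells ($n\ge1$) are the pairs $(u,g)$ with $g:x\to|s_0u|$, lying over $(|u|,g)$. We have
\begin{equation}\label{eq:cover}
s_0(u,g)=(s_0u,g),\quad t_0(u,g)=(t_0u,|u|g),\quad(u',|u|g)\ast_0(u,g)=(u'\ast_0u,g),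
\end{equation}
and all other operations act on the first component and leave $g$ fixed.

\begin{lemma}\label{lem:Pi}
The functor $p^*:\infty\text{-}\mathrm{Cat}/G\to\infty\text{-}\mathrm{Cat}/\tilde G$ has a right adjoint $\Pi$, and $\Pi Z$ is a strict groupoid if $Z$ is.
\end{lemma}

\begin{proof}
A functor $h:p^*X\to Z$ assigns to each cell $u$ of $X$ the family $(h(u,g))_g$, so the cells of $\Pi Z$ must be such families. An object of $\Pi Z$ over $c$ is a family $(z_g)_{g:x\to c}$ of objects of $Z$ with $z_g$ over $g$. An $n$-cell ($n\ge1$) over $\gamma:c\to c'$ is a family $(z_g)_{g:x\to c}$ of $n$-cells of $Z$ with $z_g$ over $(\gamma,g)$; the arrow $\gamma$ is part of the data. Identities, sources and targets of cells of dimension $\ge2$, and $\ast_j$ for $j\ge1$, are componentwise; note that cells composable along $j\ge1$ lie over the same $\gamma$. For $z$ over $\gamma$ put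
\[
s_0z=(s_0z_g)_{g:x\to c},\qquad t_0z=(t_0z_{\gamma^{-1}g'})_{g':x\to c'},
\]
which uses that $G$ is a groupoid. If $z'$ lies over $\gamma'$ and $s_0z'=t_0z$, then $s_0z'_{\gamma g}=t_0z_g$ for all $g$, and we put $(z'\ast_0z)_g=z'_{\gamma g}\ast_0z_g$, a family over $\gamma'\gamma$. Its $0$-source is $s_0z$, and its $0$-target has at $g''$ the component $t_0z'_{\gamma(\gamma'\gamma)^{-1}g''}=(t_0z')_{g''}$. Both bracketings of a triple composite have the components $z''_{\gamma'\gamma g}\ast_0z'_{\gamma g}\ast_0z_g$. In the interchange law for $\ast_0$ and $\ast_j$, the cells $z,w$ composed along $j\ge1$ lie over the same $\gamma$, and the component at $g$ is the interchange law of $Z$ for $z'_{\gamma g},w'_{\gamma g},z_g,w_g$. The unit laws and the remaining axioms hold componentwise.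

Functors $h:p^*X\to Z$ over $\tilde G$ and functors $k:X\to\Pi Z$ over $G$ are both given by cells $h(u,g)=k(u)_g$ of $Z$ over $(|u|,g)$, and objects $h(c,g)=k(c)_g$ over $g$. By \eqref{eq:cover}, compatibility of $h$ with $t_0$ and $\ast_0$ reads $t_0h(u,g)=h(t_0u,|u|g)$ and $h(u'\ast_0u,g)=h(u',|u|g)\ast_0h(u,g)$, which are the same conditions for $k$; the other conditions are componentwise. This bijection is natural in $X$.

Let $Z$ be a strict groupoid and $z$ a cell of $\Pi Z$ over $\gamma$. In dimension $\ge2$ its inverse is $(z_g^{-1})_g$. In dimension $1$ let $w$ be the family over $\gamma^{-1}$ with $w_{g'}=(z_{\gamma^{-1}g'})^{-1}$. Then $s_0w=t_0z$, $t_0w=s_0z$, and $(w\ast_0z)_g=z_g^{-1}\ast_0z_g$ and $(z\ast_0w)_{g'}=z_{\gamma^{-1}g'}\ast_0(z_{\gamma^{-1}g'})^{-1}$ are identities.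
\end{proof}

Since $G$ is a groupoid, $C\to G$ factors uniquely through $\eta_C$, so $LC$ is an $\infty$-category over $G$. Put $\tilde C=p^*C$ and $\tilde x=(x,1_x)$.

\begin{proposition}\label{prop:cover}
\leavevmode
\begin{itemize}
\item[(a)] If $C$ is a polygraph, so is $\tilde C$.
\item[(b)] $L\tilde C=p^*(LC)$, with unit $p^*(\eta_C)$.
\item[(c)] $\tilde C$ is quasi-strict, $\pi_0(\tilde C)$ is a point, and $a\sim b$ for any two parallel $1$-cells $a,b$ of $\tilde C$.
\item[(d)] The maps $\pi_n(\tilde C,\tilde x)\to\pi_n(C,x)$ and $\pi_n(p^*LC,\tilde x)\to\pi_n(LC,x)$ are bijective for $n\ge2$.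
\end{itemize}
\end{proposition}

\begin{proof}
(a) Colimits in the slice categories are computed in $\infty\text{-}\mathrm{Cat}$, and $p^*$ preserves them by Lemma~\ref{lem:Pi}. The stages $C^{(n)}$ and the pushout squares that define them lie over $G$. So it suffices to show that for each generator $D_n\to C\to G$, the map $p^*\partial D_n\to p^*D_n$ is a coproduct of copies of $\partial D_n\to D_n$. For $n=0$ it is the map from $\emptyset$ to a set. For $n\ge1$ let $\sigma,\sigma'$ be the two objects of $D_n$. All cells of $D_n$ from $\sigma$ to $\sigma'$ lie over one arrow $\gamma:c\to c'$. For $g:x\to c$, the objects $(\sigma,g)$ and $(\sigma',\gamma g)$, their iterated identities and the cells $(u,g)$ with $u$ from $\sigma$ to $\sigma'$ form a copy of $D_n$. As $g\mapsto\gamma g$ is a bijection from the arrows $x\to c$ to the arrows $x\to c'$, these copies are disjoint and exhaust $p^*D_n$. Omitting the $n$-cell from each copy gives $p^*\partial D_n$.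

(b) The fiber product $p^*LC$ of strict groupoids is a strict groupoid. Let $Z$ be a strict groupoid and $W=\Pi(Z\times\tilde G)$, a strict groupoid over $G$ by Lemma~\ref{lem:Pi}. Then
\begin{align*}
\mathrm{Hom}(p^*LC,Z)&=\mathrm{Hom}_{\tilde G}(p^*LC,Z\times\tilde G)=\mathrm{Hom}_G(LC,W)\\
&=\mathrm{Hom}_G(C,W)=\mathrm{Hom}_{\tilde G}(p^*C,Z\times\tilde G)=\mathrm{Hom}(p^*C,Z).
\end{align*}
The third equality is composition with $\eta_C$: a functor $C\to W$ over $G$ extends uniquely to $LC$, and the extension is over $G$ because two functors $LC\to G$ that agree on $C$ are equal. By naturality of the adjunction, the composite bijection is composition with $p^*(\eta_C)$.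

(c) Let $(u,g)$ be an $i$-cell, and let $v$ be a weak inverse of $u$ with witnesses $r$ for $v\ast_{i-1}u$ and $r'$ for $u\ast_{i-1}v$. If $i\ge2$, then $(v,g)$ is a weak inverse of $(u,g)$ with witnesses $(r,g)$ and $(r',g)$. If $i=1$, then $|v|=|u|^{-1}$, and $(v,|u|g)$ is a weak inverse with witnesses $(r,g)$ and $(r',|u|g)$. For an object $(c,g)$ choose a $1$-cell $w$ of $C$ with class $g$; then $(w,1_x):\tilde x\to(c,g)$. If $(u,g)$ and $(u',g)$ are parallel $1$-cells, then $|u|g=|u'|g$, so $u$ and $u'$ have the same class in $\tau C$, and a $2$-cell $r:u\to u'$ gives $(r,g):(u,g)\to(u',g)$.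

(d) Let $X$ be $C$ or $LC$, and $n\ge2$. We have $1^{n-1}_{\tilde x}=(1^{n-1}_x,1_x)$, and sources and targets of cells of dimension $\ge2$ leave the second component fixed. So $u\mapsto(u,1_x)$ is a bijection from the $n$-cells $1^{n-1}_x\to1^{n-1}_x$ of $X$ to the $n$-cells $1^{n-1}_{\tilde x}\to1^{n-1}_{\tilde x}$ of $p^*X$, and $r\mapsto(r,1_x)$ is a bijection from the cells $u\to u'$ to the cells $(u,1_x)\to(u',1_x)$.
\end{proof}

\section{Quasi-strict polygraphs}\label{sec:free}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Let $C$ be a quasi-strict polygraph, $x\in C_0$ and $n\ge2$. By Lemma~\ref{lem:low} it suffices to show that $\pi_n(C,x)\to\pi_n(LC,x)$ is bijective. By Proposition~\ref{prop:cover}(b),(d) this map is isomorphic to $\pi_n(\tilde C,\tilde x)\to\pi_n(L\tilde C,\tilde x)$, induced by the unit of $\tilde C$.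

\emph{Discarding objects and $1$-cells.} Let $E\subset\tilde C$ consist of $\tilde x$, $1_{\tilde x}$ and all cells of dimension $\ge2$ whose $1$-source and $1$-target are $1_{\tilde x}$. For parallel $k$-cells $u,v$ of $E$ with $k\ge1$, every cell $u\to v$ of $\tilde C$ lies in $E$. Hence weak inverses and witnesses for cells of $E$ of dimension $\ge2$ lie in $E$, and $E$ is quasi-strict. The inclusion $E\to\tilde C$ satisfies condition (b) of Lemma~\ref{lem:folk}: for $\pi_0$ and $[\tilde x,\tilde x]$ because these sets have one element for $\tilde C$ by Proposition~\ref{prop:cover}(c), and for $k\ge1$ by the remark just made. So it is a folk equivalence.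

\emph{Restoring freeness.} Proposition~\ref{prop:double} applies to $E$, but $E$ need not be a polygraph, so we cannot yet compare $LE$ with $L\tilde C$; and the standard resolution $QE$ has a generating $1$-cell. We therefore resolve $E$ without $1$-generators. Define a polygraph $P$ and $f:P\to E$ by $P^{(0)}=P^{(1)}=\{\tilde x\}$ and, for $k\ge2$, by attaching one generating $k$-cell for each triple $(a,b,w)$ as in Section~\ref{subsec:resolution}. Then $P_0=\{\tilde x\}$ and $P_1=\{1_{\tilde x}\}$. The functor $f$ is a trivial fibration: lifts exist in dimensions $0$ and $1$ because $f$ is bijective there, and in dimensions $\ge2$ by construction. By Lemma~\ref{lem:trivfib}, $P$ is quasi-strict and $f$ is a folk equivalence.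

\emph{Comparison.} The composite $j:P\to E\to\tilde C$ is a folk equivalence, and $\tilde C$ is a polygraph by Proposition~\ref{prop:cover}(a). By Corollary~\ref{cor:brown}, $UL(j)$ is a folk equivalence. Both $j$ and $UL(j)$ are weak equivalences by Lemma~\ref{lem:folk}. In the commutative square
\[
\begin{array}{ccc}
\pi_n(P,\tilde x)&\longrightarrow&\pi_n(\tilde C,\tilde x)\\
\downarrow&&\downarrow\\
\pi_n(LP,\tilde x)&\longrightarrow&\pi_n(L\tilde C,\tilde x)
\end{array}
\]
the horizontal maps are therefore bijective, and the left map is bijective by Proposition~\ref{prop:double}. So the right map is bijective.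
\end{proof}

\begin{remark}
The freeness of $C$ enters only through Corollary~\ref{cor:brown}. For the $2$-groupoid $C$ of Proposition~\ref{prop:counter} the groupoid $\tau C$ is trivial, so $\tilde C=C$, and $E$ is the strict $2$-groupoid $K$ of Section~\ref{sec:examples}. In the square for $n=2$ the top and left maps are still bijections, with $\pi_2(C)=\mathbb Z$, and the right map is zero. So the bottom map is zero: $L$ does not preserve the folk equivalence $j:P\to C$.
\end{remark}

\section{The homotopy categories}\label{sec:main}

Weak equivalences are closed under composition. If $gf$ and $g$ are weak equivalences, so is $f$. If $gf$ and $f$ are weak equivalences and $f$ is surjective on objects, so is $g$; surjectivity ensures that every base point of the source of $g$ is tested. All three facts are read off from the factorizations $\pi_n(X,x)\to\pi_n(Y,fx)\to\pi_n(Z,gfx)$. Recall also that every arrow of a localization is a composite of images of arrows and inverses of images of weak equivalences. So a functor that preserves weak equivalences induces a functor between homotopy categories, and a natural transformation between two such functors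 whose components are weak equivalences induces a natural isomorphism.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $F=LQ:\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}\to\infty\text{-}\mathrm{Gpd}$, and write $U$ also for the inclusion $\infty\text{-}\mathrm{Gpd}\to\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}$. For quasi-strict $C$, the polygraph $QC$ is quasi-strict, and there are natural weak equivalences
\begin{equation}\label{eq:zigzag}
C\xleftarrow{\ q_C\ }QC\xrightarrow{\ \eta_{QC}\ }UFC,
\end{equation}
the first by Section~\ref{subsec:resolution} and the second by Theorem~\ref{thm:free}. The second is bijective on objects by Lemma~\ref{lem:low}.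

Let $h:C\to C'$ be a weak equivalence. From $q_{C'}\circ Qh=h\circ q_C$ we see that $Qh$ is a weak equivalence, and then from $UFh\circ\eta_{QC}=\eta_{QC'}\circ Qh$ that $Fh$ is one. So $U$, $Q$ and $F$ induce functors on homotopy categories, and \eqref{eq:zigzag} gives $\mathrm{id}\cong Q\cong UF$ on $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$.

For a strict groupoid $G$ let $\varepsilon_G:FUG\to G$ be the unique functor with $U(\varepsilon_G)\circ\eta_{QUG}=q_{UG}$. By uniqueness it is natural in $G$. It is a weak equivalence because $q_{UG}$ and $\eta_{QUG}$ are and $\eta_{QUG}$ is bijective on objects. So $FU\cong\mathrm{id}$ on $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})$.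
\end{proof}

The polygraph $QC$ has generators in all dimensions even when $C$ is an $n$-groupoid, so for Theorem~\ref{thm:trunc} we truncate.

\begin{proof}[Proof of Theorem~\ref{thm:trunc}]
For quasi-strict $X$ let $t_nX$ have the cells of $X$ in dimensions $<n$, the $\sim$-classes of $n$-cells in dimension $n$, and only identities above. It is an $\infty$-category because $\sim$ relates only parallel cells and is compatible with compositions, and it is functorial in $X$. The projection $X\to t_nX$, which sends a cell of dimension $>n$ to the iterated identity of the class of its $n$-source, is a natural functor, surjective on cells of dimension $\le n$. The images of weak inverses and witnesses, respectively of strict inverses, show that $t_nX$ is quasi-strict, and that it is a strict groupoid if $X$ is.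

The projection is bijective on $\pi_k$ for $k\le n$. For $k<n$ the $k$-cells are the same, and a cell $a\to b$ exists in $t_nX$ if and only if one exists in $X$. For $k=n$ the relation $\sim$ on $n$-cells of $t_nX$ is equality, so $\pi_n(t_nX)$ consists of the same classes as $\pi_n(X)$. For $k>n$ the sets $\pi_k(t_nX)$ are trivial. Since the projection is surjective on objects, $t_n$ preserves weak equivalences. If $X$ is an $n$-groupoid, then $t_nX=X$.

The functor $t_nF:n\text{-}\mathrm{Gpd}_{\mathrm{qs}}\to n\text{-}\mathrm{Gpd}$ and the endofunctor $t_nQ$ of $n\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ preserve weak equivalences. Applying $t_n$ to \eqref{eq:zigzag} and to $\varepsilon_G$ gives natural weak equivalences $C\leftarrow t_nQC\to t_nFC$ in $n\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ and $t_nFG\to G$ in $n\text{-}\mathrm{Gpd}$. So $t_nF$ induces a quasi-inverse.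
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ara}
Dimitri Ara, \emph{On homotopy types modelized by strict $\infty$-groupoids}, arXiv:1206.2945 (2012).

\bibitem{AM}
Ara and M\'etayer, \emph{The Brown--Golasi\'nski model structure on strict $\infty$-groupoids revisited}, Homology Homotopy Appl. 13 (2011).

\bibitem{LMW}
Lafont, M\'etayer and Worytkiewicz, \emph{A folk model structure on omega-cat}, Adv. Math. 224 (2010).

\end{thebibliography}
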